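# An NIP formula whose uniform definitions over finite sets all have IP

## 1. Cuts in a line, and families that shatter no pair

Take the rational line $(\mathbb Q,<)$ and the formula $\varphi(x,y)\colon\ y<x$. Fix a finite $A\subseteq\mathbb Q$ with at least two elements and a point $b\in\mathbb Q$. The set $\{a\in A: a<b\}$ is either empty or equal to $\{a\in A: a\le c\}$, where $c$ is its largest element. So one formula, with parameters taken from $A$ itself, describes every such set: put
$$\psi(y;z,z_1,z_2)\ :=\ z_1=z_2\,\wedge\, y\le z .$$
For the empty set choose $z_1\ne z_2$ in $A$; otherwise choose $z=c$ and $z_1=z_2$. This formula is as tame as $\varphi$: the sets it defines as the parameters vary are $\emptyset$ and the rays $(-\infty,c]$, and these cannot cut out both "$y$ but not $y'$" and "$y'$ but not $y$" from a pair $y,y'$. The talk asks whether a tame description always exists for tame $\varphi$.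

**Definition (VC-dimension, NIP, IP).** A family $\mathcal F$ of subsets of a set $Y$ *shatters* a finite $B\subseteq Y$ if every subset of $B$ is of the form $B\cap F$ with $F\in\mathcal F$. The VC-dimension of $\mathcal F$ is the largest size of a shattered set, or $\infty$. The VC-dimension of a formula $\varphi(x,y)$ in $M$ is that of the family $\{\varphi(b,M^y): b\in M^x\}$ of subsets of $M^y$. For a relation $R\subseteq Y\times Y^k$ it is that of $\{R(\cdot,c):c\in Y^k\}$. A formula is NIP in a theory $T$ if it is NIP in every completion of $T$, that is, if it has finite VC-dimension in every model of $T$, with a uniform bound over all models. Otherwise it has IP.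

Finiteness does not depend on which side of the partition plays the role of points. If $2^n$ points $y_S$ ($S\subseteq\{1,\dots,n\}$) are shattered by sets indexed by $x$, choose $x_i$ with $\varphi(x_i,y_S)\Leftrightarrow i\in S$; then $x_1,\dots,x_n$ are shattered by the sets indexed by the $y_S$. We also recall the **Sauer–Shelah lemma**: a family of VC-dimension at most $d$ has at most $\sum_{i\le d}\binom ni$ traces on an $n$-element set. For $d=1$ this is $n+1$.

For $A\subseteq M^y$, $S_\varphi(A)$ is the set of complete $\varphi$-types over $A$. If $A$ is finite, each $p\in S_\varphi(A)$ is realized by some $b\in M^x$, so $p$ amounts to the subset $\{a\in A:\varphi(b,a)\}$ of $A$.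

**Definition (UDTFS).** $\varphi(x,y)$ has *uniform definability of types over finite sets* in $T$ if there is a formula $\psi(y,z)$ such that for every $M\vDash T$, every finite $A\subseteq M^y$ with $|A|\ge2$ and every $p\in S_\varphi(A)$, there is $c\in A^z$ with
$$\varphi(x,a)\in p\iff M\vDash\psi(a,c)\qquad\text{for all }a\in A.$$
Here $z$ is a tuple of variables, each of the same sort as $y$.

The line above is an example. The known theorem in the background, which I call **Theorem Main**, says: *for any theory $T$ and formula $\varphi(x,y)$, $\varphi$ is NIP in $T$ if and only if $\varphi$ has UDTFS in $T$.* One direction is counting: if $z$ consists of $k$ variables, there are at most $|A|^k$ types over $A$, so an $n$-element set can be shattered only if $2^n\le n^k$. The other direction is the deep one. We take it as known, and the proofs below do not use it.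

The question, from Shlomo Eshel and Itay Kaplan, "On uniform definability of types over finite sets for NIP formulas", arXiv:1904.10336 (2019), is whether Theorem Main can be improved so that $\psi$ is itself NIP in $T$. We begin with the case where it can.

**Theorem 1.** Let $T$ be any theory and $\varphi(x,y)$ a formula such that in every $M\models T$ no two-element subset of $M^y$ is shattered by $\{\varphi(b,M^y):b\in M^x\}$. Then UDTFS of $\varphi$ in $T$ is witnessed by a formula $\psi(y;z,z_1,z_2)$ that is NIP in $T$, of VC-dimension at most $3$.

Fix $M\models T$ and write $X=M^x$. For $y,z\in M^y$ and $\varepsilon\in\{0,1\}$ let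
$$V_y=\varphi(X,y),\qquad U=U_z^\varepsilon=\varphi^\varepsilon(X,z),\qquad \varphi^1=\varphi,\ \varphi^0=\neg\varphi ,$$
with complements taken in $X$. The hypothesis says that for all $y,z$,
$$\text{one of}\quad U\cap V_y,\quad U\cap V_y^c,\quad U^c\cap V_y,\quad U^c\cap V_y^c\quad\text{is empty.}\tag{1}$$
If $y\ne z$, this is the statement that $\{y,z\}$ is not shattered. If $y=z$, it holds because $V_y\cap V_y^c=\emptyset$.

How should one describe the type of $b$ over $A$? For $a\in A$ let $U_a$ be the one of $V_a,V_a^c$ that contains $b$. A natural first attempt is to pick $a$ with $U=U_a$ minimal under inclusion and to declare $\varphi(b,a')$ true when $U\subseteq V_{a'}$. This fails already for rays in both directions on the line: let $A$ name the rays $(-\infty,3)$ and $(1,\infty)$, and let $b=2$. Both rays contain $b$ and both are minimal, but neither contains the other. What they do satisfy is that their union is everything and they meet. So we add this clause. Let $\psi_\varepsilon(y,z)$ be the first-order formula expressing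
$$U\ne\emptyset\ \wedge\ \bigl[\,U\subseteq V_y\ \vee\ (U\ne X\,\wedge\, U\cup V_y=X\,\wedge\, U\cap V_y\ne\emptyset)\,\bigr].$$

**Step 1: the formula defines types.** Let $A$ be finite with $|A|\ge2$, and let $p\in S_\varphi(A)$ be realized by $b$. Put $U_a=\{x:\varphi(x,a)\leftrightarrow\varphi(b,a)\}\ni b$, choose $a\in A$ with $U:=U_a$ minimal among $\{U_{a'}:a'\in A\}$, and let $\varepsilon$ be the truth value of $\varphi(b,a)$, so that $U=U_a^\varepsilon$. Let $a'\in A$ and $V=V_{a'}$. We claim $\varphi(b,a')\iff\psi_\varepsilon(a',a)$. Note that $U\ni b$ is nonempty.

Suppose $\varphi(b,a')$. Then $U_{a'}=V$ and $b\in U\cap V$, so by (1) one of the other three intersections is empty. If $U\subseteq V$, then $\psi_\varepsilon$ holds. If $V\subseteq U$, then $V=U$ by minimality of $U$, and $\psi_\varepsilon$ holds. Otherwise $U\cup V=X$ and $V\not\subseteq U$, so $U\ne X$; since $b\in U\cap V$, the second clause of $\psi_\varepsilon$ holds.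

Suppose $\neg\varphi(b,a')$. Then $U_{a'}=V^c$ and $b\in U\setminus V$, so $U\not\subseteq V$. If the second clause held, $U\cup V=X$ would give $V^c\subseteq U$ and $U\cap V\ne\emptyset$ would make this inclusion proper, so $U_{a'}\subsetneq U$, contradicting minimality. So $\psi_\varepsilon$ fails.

Now put
$$\psi(y;z,z_1,z_2):=(z_1=z_2\wedge\psi_1(y,z))\ \vee\ (z_1\ne z_2\wedge\psi_0(y,z)).$$
Since $|A|\ge2$, the value $\varepsilon$ can be coded by $z_1,z_2\in A$. So $\psi$ witnesses UDTFS.

**Step 2: what truth and falsity of $\psi_\varepsilon$ say.** This prepares the bound on the VC-dimension. Fix $\varepsilon$ and consider those $z$ with $U=U_z^\varepsilon\notin\{\emptyset,X\}$.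

* If $\psi_\varepsilon(y,z)$ holds, then (T1) $U\subseteq V_y$, or (T2) $U^c\subseteq V_y$ and $U\cap V_y\ne\emptyset$.
* If $\psi_\varepsilon(y,z)$ fails, then (F1) $U\cap V_y=\emptyset$, or (F2) $V_y\subsetneq U$.

The first item is the definition. For the second, failure gives $U\not\subseteq V_y$, and it gives that $U\cup V_y=X$ forces $U\cap V_y=\emptyset$. Go through (1). If $U\cap V_y=\emptyset$, we have (F1). The case $U\cap V_y^c=\emptyset$ is excluded. If $U^c\cap V_y=\emptyset$, then $V_y\subseteq U$, and the inclusion is proper because $U\not\subseteq V_y$; this is (F2). If $U^c\cap V_y^c=\emptyset$, then $U\cup V_y=X$, hence (F1).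

**Step 3: patterns of $\psi_\varepsilon$ on a pair are patterns of $\varphi$.** We claim that for $y\ne y'$ and such $z$, the pattern $(\psi_\varepsilon(y,z),\psi_\varepsilon(y',z))$ equals $(\varphi(x,y),\varphi(x,y'))$ for some $x\in X$. Write $V=V_y$, $V'=V_{y'}$. Up to exchanging $y$ and $y'$ the cases are these.

* True/true: we need $V\cap V'\neq\emptyset$. (T1,T1): it contains $U\ne\emptyset$. (T1,T2): it contains $U\cap V'\ne\emptyset$. (T2,T2): it contains $U^c\ne\emptyset$.
* True/false: we need $V\setminus V'\ne\emptyset$. (T1,F1): it contains $U$. (T1,F2): it contains $U\setminus V'\ne\emptyset$. (T2,F1): it contains $U\cap V\ne\emptyset$. (T2,F2): it contains $U^c\ne\emptyset$.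
* False/false: we need $V^c\cap V'^c\ne\emptyset$. (F1,F1): it contains $U$. (F1,F2): it contains $U\setminus V'\ne\emptyset$. (F2,F2): it contains $U^c\ne\emptyset$.

So a pair shattered by $\mathcal F_\varepsilon=\{\psi_\varepsilon(M,z):U_z^\varepsilon\ne\emptyset,X\}$ would be shattered by $\varphi$. Hence $\mathcal F_\varepsilon$ has VC-dimension at most $1$.

**Step 4: the bound for $\psi$.** If $U_z^\varepsilon=\emptyset$, then $\psi_\varepsilon(M,z)=\emptyset$. If $U_z^\varepsilon=X$, then $\psi_\varepsilon(M,z)=\{y:V_y=X\}$. So every set $\psi(M;z,z_1,z_2)$ lies in $\mathcal F_0\cup\mathcal F_1\cup\{\emptyset,\{y:V_y=X\}\}$. By Sauer–Shelah this family has at most $2(4+1)+2=12<16$ traces on a $4$-element set. So $\psi$ has VC-dimension at most $3$, uniformly in all models of $T$. This proves Theorem 1. $\blacksquare$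

## 2. Crossing sets, and parameters that cannot see a flip

What changes when pairs may be shattered? Step 1 used (1) to say that a minimal $U$ decides each $V_{a'}$. If $U$ and $V$ *cross*, meaning that all four of $U\cap V$, $U\cap V^c$, $U^c\cap V$, $U^c\cap V^c$ are nonempty, then $U$ contains neither $V$ nor $V^c$ and is contained in neither. The formula $\psi_\varepsilon$ then returns "false" for $V$ and also for $V^c$, wherever $b$ is. The smallest instance is $X=\{0,1\}^2$, with $A$ naming the two sets $V_i=\{x:x_i=0\}$ and with $b=(0,0)$: both $\varphi(b,a_i)$ are true, but $V_1$ crosses $V_2$, so $\psi_\varepsilon$ with $z=a_1$ gives "false" at $a_2$, and conversely.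

One may try to repair this with more parameters and a cleverer formula. The negative answer comes from turning crossing into a symmetry that no formula can escape. Suppose we have a graph with vertex set $V$ and adjacency $\sim$, a structure whose $y$-sort contains two elements $[v]^+,[v]^-$ for each vertex $v$, and a point $b$ that satisfies $\varphi(b,[v]^+)$ and $\neg\varphi(b,[v]^-)$ for all $v$. Ask for two kinds of symmetry:

* every automorphism $\alpha$ of the graph acts on the structure with $[v]^\pm\mapsto[\alpha v]^\pm$;
* for every $v$ there is an automorphism $\tau_v$ exchanging $[v]^+$ and $[v]^-$ and fixing $[w]^+$ and $[w]^-$ for each $w\sim v$.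

Let $R(y,c)$ be an invariant relation that defines the type of $b$. If the parameters $c$ come from vertices *not adjacent* to $v$, then, in a sufficiently homogeneous graph, $R$ must say "true" at $[v]^+$ and "false" at $[v]^-$. If they come from vertices all *adjacent* to $v$, then $\tau_v$ fixes $c$, so $R$ says the same thing at $[v]^+$ and at $[v]^-$. So $R$ knows the adjacency relation, and if the graph is rich enough, $R$ has IP.

It remains to have $\varphi$ of small VC-dimension. The obvious structure with such flips is the group of finitely supported functions $x\colon V\to\mathbb Z/2$, with $[v]^+=\{x:x(v)=0\}$, $[v]^-$ its complement, and $\tau_v$ the addition of the unit vector at $v$. All finite sets of $[v]^+$'s are then shattered, so $\varphi$ has infinite VC-dimension. The trouble is that these flips all commute: $\tau_v$ fixes $[w]^\pm$ for every $w\neq v$, although we asked for this only when $w\sim v$. So we take the freest group generated by flips in which only adjacent flips commute. And since three pairwise adjacent flips would still produce a shattered cube, we ask the graph to have no triangles.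

## 3. Henson's graph and its group of flips

Let $\Gamma=(V,\sim)$ be Henson's countable homogeneous universal triangle-free graph (Henson 1971). Every finite triangle-free graph is an induced subgraph of it, and every isomorphism between finite induced subgraphs extends to an automorphism. For instance, if $w_1,\dots,w_k$ are pairwise distinct and nonadjacent, there is a vertex adjacent to all of them: a star with $k$ leaves embeds in $\Gamma$, and some automorphism carries its leaves to $w_1,\dots,w_k$. Let
$$W=\langle V\mid v^2=1\ (v\in V),\ vw=wv\ (v\sim w)\rangle .$$

The map $v\mapsto e_v$ respects the relations and gives a homomorphism $W\to\bigoplus_V\mathbb Z/2$. So distinct generators are distinct in $W$, are nontrivial, and are not conjugate. Let $\mathcal R=\{gvg^{-1}:g\in W,\ v\in V\}$; its elements are called *reflections*, and they are nontrivial.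

**Definition (steps, paths, crossings).** A *step* goes from $h$ to $hs$, with $h\in W$ and $s\in V$. It *crosses* the reflection $hsh^{-1}$. The reverse step, from $hs$ to $hss=h$, crosses $(hs)s(hs)^{-1}=hsh^{-1}$, the same reflection. A word $s_1\cdots s_n$ in $V$ and a starting point $g$ give the *path* $g,gs_1,gs_1s_2,\dots$. Left multiplication by $k$ maps a step crossing $r$ to a step crossing $krk^{-1}$. A word is *reduced* if no shorter word represents the same element; a path labelled by a reduced word is a *geodesic*. Let $\ell(g)$ be the length of a reduced word for $g$.

It helps to see these for small graphs in place of $\Gamma$.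

* One edge $v\sim w$: $W=(\mathbb Z/2)^2$ is a square $1,v,vw,w$. Opposite sides cross the same reflection, because $vwv=w$.
* Two nonadjacent vertices: $W$ is infinite dihedral, a two-way infinite line $\dots,wv,w,1,v,vw,\dots$. The centralizer of $v$ is $\{1,v\}$, so $v$ is crossed only on the edge between $1$ and $v$. In the same way each reflection is crossed on exactly one edge.
* A path $a\sim b\sim c$ with $a\not\sim c$: $W=\langle a,c\rangle\times\langle b\rangle$ is a ladder. Every rung crosses $b$; each other reflection is crossed on two parallel edges, one on each rail.

In each picture, deleting the edges that cross a given reflection leaves two sides. This is true in general.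

**Lemma 1 (parity).** If two words represent the same element of $W$, then for each $r\in\mathcal R$ the two paths from $1$ cross $r$ the same number of times mod $2$.

*Proof.* By the presentation, the words are connected by insertions and deletions of $vv$ and by swaps $vw\leftrightarrow wv$ with $v\sim w$. None of these moves changes the rest of the path. Inserting $vv$ at $h$ adds a step and its reverse, hence two crossings of $hvh^{-1}$. The steps $v,w$ from $h$ cross $hvh^{-1}$ and $hvwvh^{-1}=hwh^{-1}$; the steps $w,v$ cross $hwh^{-1}$ and $hwvwh^{-1}=hvh^{-1}$, the same two reflections. $\square$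

**Definition (halfspaces).** Let $f_r(g)\in\mathbb Z/2$ be the parity of the number of crossings of $r$ on any path from $1$ to $g$. Put $H_r^+=\{f_r=0\}$ and $H_r^-=\{f_r=1\}$, the two *halfspaces* of $r$.

We have $1\in H_r^+$. Concatenating paths shows that any path from $g$ to $g'$ crosses $r$ a number of times congruent to $f_r(g)+f_r(g')$. Both halfspaces are nonempty: if $r=gvg^{-1}$, the step $g\to gv$ crosses $r$ once, so its ends lie on different sides. Left multiplication by $k$ turns crossings of $r$ into crossings of $krk^{-1}$, so $g,g'$ are on the same side of $r$ exactly when $kg,kg'$ are on the same side of $krk^{-1}$. Hence it maps $\{H_r^+,H_r^-\}$ onto $\{H^+_{krk^{-1}},H^-_{krk^{-1}}\}$.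

In the ladder, the halfspaces of $b$ are the two rails, and those of the other reflections are half-ladders.

**Lemma 2.** (i) If a path labelled $s_1\cdots s_n$ crosses the same reflection at steps $i<j$, then deleting the letters $s_i$ and $s_j$ does not change the element represented. In particular, a geodesic crosses each reflection at most once. (ii) A path crossing each reflection at most once is a geodesic. (iii) A geodesic between two points of $H_r^\varepsilon$ does not cross $r$, so it stays in $H_r^\varepsilon$.

*Proof.* (i) Translate so that the path starts at $1$. Put $u=s_1\cdots s_{i-1}$ and $m=s_{i+1}\cdots s_{j-1}$. The hypothesis is $us_iu^{-1}=(us_im)s_j(us_im)^{-1}$. Cancelling $u$ and conjugating by $s_i$ gives $s_i=ms_jm^{-1}$, so $s_ims_j=m$. Thus both letters can be deleted. For a reduced word this is impossible.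

(ii) Suppose the path has $n$ steps. It crosses $n$ distinct reflections, each exactly once, so each of them has the two endpoints on different sides. Every path between these endpoints crosses all $n$ of them and has at least $n$ steps.

(iii) The number of crossings is even, and at most $1$ by (i), so it is $0$; then $f_r$ is constant along the path. $\square$

## 4. The points next to a wall

For $v\in V$ let $L_v=\{w\in V:w\sim v\}$. We want to know which points of $H_v^+$ are endpoints of steps crossing $v$. In the ladder with $v=b$ they form the whole rail $\langle a,c\rangle=\langle L_b\rangle$. The next lemma lets us prove this in general.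

**Lemma 3.** Let $v,s\in V$ be distinct and nonadjacent. No $g\in W$ has both a reduced word beginning with $v$ and a reduced word beginning with $s$.

*Proof.* The idea is to split off from $g$ a part in the dihedral group $D=\langle v,s\rangle$. Killing all generators other than $v,s$ gives a homomorphism $W\to\langle v,s\mid v^2=s^2=1\rangle=\mathbb Z/2\ast\mathbb Z/2$: in each relation $ab=ba$ with $a\sim b$ at least one letter is killed, since $v\not\sim s$. Hence the natural map $\mathbb Z/2\ast\mathbb Z/2\to D$, which is surjective, is an isomorphism. So each $d\in D$ has exactly one alternating word in $v,s$. Write $|d|$ for its length. Any word in $v,s$ for $d$ becomes the alternating one by cancelling equal neighbors, so it has length at least $|d|$.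

Choose $g'$ of minimal length in $Dg$, and a reduced word $\gamma$ for $g'$. We claim
$$\ell(dg')=|d|+\ell(g')\qquad\text{for all }d\in D.\tag{2}$$
Let $\delta$ be the alternating word for $d$, and suppose $\delta\gamma$ is not reduced. By Lemma 2(ii) its path crosses some reflection twice, so by Lemma 2(i) two letters can be deleted without changing the element $dg'$. If both lie in $\delta$, we get a word in $v,s$ for $d$ that is shorter than $|d|$. If both lie in $\gamma$, we get a shorter word for $g'$. If one lies in each, then $dg'=d_1g_1$ with $d_1\in D$ and $\ell(g_1)<\ell(g')$, while $g_1=d_1^{-1}dg'\in Dg$, against the choice of $g'$. All three are impossible, so $\delta\gamma$ is reduced, which is (2).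

Write $g=dg'$ with $d\in D$. The alternating word of $d$ fails to begin with at least one of $v,s$; by symmetry say it does not begin with $v$. Then $|vd|=|d|+1$, and (2) gives $\ell(vg)=\ell(g)+1$. But if $g$ had a reduced word $vt_2\cdots t_n$, then $vg=t_2\cdots t_n$ would have length less than $n=\ell(g)$. $\square$

Lemma 3 can also be read off from Tits' theorem (J. Tits, *Le problème des mots dans les groupes de Coxeter*, 1969; M. Davis, *The Geometry and Topology of Coxeter Groups*, Thm 3.4.2): two reduced words for the same element are connected by swaps of consecutive letters $a,b$ with $a\sim b$. (For infinite $V$, pass to the finite set of letters involved, since killing the other generators gives a retraction.) Such swaps never change the relative order of the first $v$ and the first $s$ when $v\not\sim s$.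

**Lemma 4.** $\{h\in W:\ h^{-1}vh\in V,\ f_v(h)=0\}=\langle L_v\rangle$.

*Proof.* ($\supseteq$) If $h\in\langle L_v\rangle$, then $h$ commutes with $v$, so $h^{-1}vh=v\in V$. A path from $1$ to $h$ with labels in $L_v$ crosses only conjugates of elements of $L_v$. Since $v\notin L_v$ and distinct generators are not conjugate, it never crosses $v$. So $f_v(h)=0$.

($\subseteq$) We peel off the first letter. Conjugate generators are equal, so $h^{-1}vh=v$. We use induction on $n=\ell(h)$; if $n=0$, then $h=1$. Let $n\ge1$ and let $s_1\cdots s_n$ be a reduced word for $h$. Its path from $1$ does not cross $v$, by Lemma 2(iii), since $f_v(1)=f_v(h)=0$. The step $h\to hv$ crosses $hvh^{-1}=v$. So the path $s_1\cdots s_nv$ crosses each reflection at most once, and this word is reduced by Lemma 2(ii). Since $vh=hv$, the word $vs_1\cdots s_n$ represents the same element with the same length, so it is reduced too. The first step of the path of $h$ crosses $s_1$, so $s_1\ne v$. Lemma 3, applied to the element $hv$, gives $s_1\sim v$.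

Put $h_1=s_1h=s_2\cdots s_n$, of length at most $n-1$. Since $s_1$ commutes with $v$, $h_1^{-1}vh_1=h^{-1}s_1vs_1h=v$. The path $s_2\cdots s_n$ from $1$ is the translate by $s_1$ of the part of our path from $s_1$ to $h$, so it crosses $v$ only where the original crosses $s_1vs_1=v$, which is nowhere. Thus $f_v(h_1)=0$. By induction $h_1\in\langle L_v\rangle$, so $h=s_1h_1\in\langle L_v\rangle$. $\square$

## 5. Crossing reflections come in pairs, never in triples

**Definition (crossing reflections).** Reflections $r,s$ *cross* if all four sets $H_r^\pm\cap H_s^\pm$ are nonempty.

This is invariant under conjugating both by an element of $W$, by left multiplication, and it implies $r\ne s$, since $H_r^+\cap H_r^-=\emptyset$. In the ladder, $b$ crosses every other reflection, and no two of the others cross.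

**Lemma 5.** If $v\in V$ and $s\in\mathcal R$ cross, then $s=kwk^{-1}$ with $k\in\langle L_v\rangle$ and $w\in L_v$. In particular, any two crossing reflections commute.

*Proof.* We find points next to the wall of $v$ on both sides of $s$, and walk along the wall between them. For $\varepsilon=\pm$ choose $g\in H_v^+\cap H_s^\varepsilon$ and $g'\in H_v^-\cap H_s^\varepsilon$. A geodesic from $g$ to $g'$ stays in $H_s^\varepsilon$ by Lemma 2(iii), and it has a step crossing $v$. Let $h_\varepsilon$ be the endpoint of that step in $H_v^+$, and let $u\in V$ be the label of the step. Seen from either end the step has label $u$ and crosses $v$, so $h_\varepsilon uh_\varepsilon^{-1}=v$ and $h_\varepsilon^{-1}vh_\varepsilon=u\in V$. Since $f_v(h_\varepsilon)=0$, Lemma 4 gives $h_\varepsilon\in\langle L_v\rangle\cap H_s^\varepsilon$. Now $h_+^{-1}h_-\in\langle L_v\rangle$, so there is a path from $h_+$ to $h_-$ with labels in $L_v$. It stays in $\langle L_v\rangle$ and must cross $s$, say at a step $k\to kw$. Then $s=kwk^{-1}$ with $k\in\langle L_v\rangle$, $w\in L_v$. Both $k$ and $w$ commute with $v$, so $s$ does.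

If $r=gvg^{-1}$ and $s$ cross, then $v$ and $g^{-1}sg$ cross, hence commute, hence $r$ and $s$ commute. $\square$

**Lemma 6.** There are no three pairwise crossing reflections.

*Proof.* Suppose $r,s,t$ pairwise cross. After conjugation $r=v\in V$. By Lemma 5, $s=kwk^{-1}$ and $t=k'w'k'^{-1}$ with $k,k'\in\langle L_v\rangle$ and $w,w'\in L_v$, and moreover $st=ts$. We show that this forces $t=s$.

**The group $\langle L_v\rangle$ is a free product.** Since $\Gamma$ is triangle-free, no two elements of $L_v$ are adjacent. So there is a homomorphism $W\to F:=\ast_{u\in L_v}\mathbb Z/2$ fixing $L_v$ and killing $V\setminus L_v$, because of two adjacent generators at least one is killed. The natural map $F\to\langle L_v\rangle$ is surjective, and followed by this homomorphism it is the identity of $F$. So it is an isomorphism.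

**In $F$ the centralizer of $w$ is $\{1,w\}$.** Let $m$ commute with $w$. Then so does $wm$, and replacing $m$ by $wm$ if necessary we may assume that the normal form of $m$ does not begin with $w$. If $m\ne1$, the normal form of $wm$ begins with $w$ and is longer than that of $m$. But $mw$ is either shorter than $m$ (if the normal form of $m$ ends in $w$), or its normal form is that of $m$ followed by $w$, and begins with the first letter of $m$, which is not $w$. Since $wm=mw$, this is a contradiction. So $m=1$.

Now $k^{-1}tk$ lies in $\langle L_v\rangle\cong F$, is nontrivial, and commutes with $k^{-1}sk=w$. Hence $k^{-1}tk=w$, that is, $t=kwk^{-1}=s$. But a reflection does not cross itself. $\square$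

The absence of triangles is needed here. If $u,v,w$ were pairwise adjacent, the path $u,v,w$ from $1$ and its shortenings would cross exactly the reflections named by their letters, and the eight products of subsets of $\{u,v,w\}$ would shatter $\{H_u^+,H_v^+,H_w^+\}$.

## 6. The structure of points and halfspaces

**Definition.** $M=(X,Y;\varphi)$ is the two-sorted structure with $X=W$, $Y=\{H_r^+,H_r^-:r\in\mathcal R\}$ and $\varphi(x,y):\Leftrightarrow x\in y$. Let $T=\mathrm{Th}(M)$.

**Corollary 7.** $\varphi$ has VC-dimension exactly $2$ in $M$. Hence $\varphi$ is NIP in $T$.

*Proof.* Suppose three halfspaces are shattered, belonging to reflections $r_1,r_2,r_3$. For each pair all four patterns occur, so $r_i$ and $r_j$ cross for $i\neq j$, contradicting Lemma 6. Conversely, let $v\sim w$. The path $1\to v\to vw$ crosses $v$, then $vwv=w$; the path $1\to w$ crosses $w$. So at $1,v,w,vw$ the pair $(f_v,f_w)$ takes the values $(0,0),(1,0),(0,1),(1,1)$, and $\{H_v^+,H_w^+\}$ is shattered. Since the bound is expressed by a sentence, it holds in every model of $T$. $\square$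

For $v\in V$ write $[v]^\pm=H_v^\pm$, so $1\in[v]^+$ and $1\notin[v]^-$. Since the path $1\to v$ crosses only $v$, we have $f_v(v)=1$ and $f_w(v)=0$ for $w\ne v$. Thus the point $v$ distinguishes $[v]^+$ from $[w]^+$ and $[v]^-$ from $[w]^-$, and $1$ distinguishes plus from minus. So the halfspaces $[v]^\pm$ $(v\in V)$ are pairwise distinct. The two kinds of symmetry that Section 2 asked for are present.

* **(a)** Each $\alpha\in\mathrm{Aut}(\Gamma)$ induces a group automorphism of $W$. It fixes $1$ and maps a step crossing $r$ to a step crossing $\alpha(r)$, so it maps $H_r^\pm$ to $H_{\alpha(r)}^\pm$. This gives an automorphism of $M$ with $[v]^\pm\mapsto[\alpha v]^\pm$.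
* **(b)** Left multiplication by $v\in V$ is an automorphism of $M$. It swaps $[v]^+$ and $[v]^-$: the image of $[v]^+$ is a halfspace of $vvv^{-1}=v$ and contains $v\cdot1=v$, so it is $[v]^-$. It fixes $[w]^+$ and $[w]^-$ for every $w\sim v$: the image of $[w]^+$ is a halfspace of $vwv=w$ containing $v$, and $f_w(v)=0$, so it is $[w]^+$.

Before the general argument, let us see what becomes of the formula of Theorem 1 here. Let $q,v\in V$ be distinct, and take $U=[q]^+$, the set $U_z^1$ for $z=[q]^+$. If $q\sim v$, then $U$ crosses $[v]^+$, so $\psi_1([v]^+,[q]^+)$ is false. If $q\not\sim v$, then $q$ and $v$ do not commute, since $\langle q,v\rangle\cong\mathbb Z/2\ast\mathbb Z/2$ (proof of Lemma 3). So they do not cross, by Lemma 5. The points $1,v,q$ lie in $[q]^+\cap[v]^+$, $[q]^+\cap[v]^-$, $[q]^-\cap[v]^+$, so the empty one is $[q]^-\cap[v]^-$. Hence $[q]^+\cup[v]^+=X$ while $[q]^+\cap[v]^+\ne\emptyset$ and $[q]^+\ne X$, and $\psi_1([v]^+,[q]^+)$ is true. So $\psi_1$ expresses non-adjacency on these elements. It has IP: in $\Gamma$ we can find an independent set $v_1,\dots,v_n$ and vertices $q_S$ adjacent to exactly the $v_i$ with $i\notin S$. (And, by the square example of Section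 2, with $v\sim w$ and $A=\{[v]^+,[w]^+\}$, this $\psi$ does not define the type of $1$ over $A$ either.) Theorem 2 shows that every correct definition has IP for the same reason.

## 7. Every invariant definition has IP

**Theorem 2.** Let $k\ge0$ and let $R\subseteq Y\times Y^k$ be $\mathrm{Aut}(M)$-invariant. Suppose that for every $A\subseteq Y$ with $|A|=2k+2$ and every $p\in S_\varphi(A)$ there is $c\in A^k$ with $\varphi(x,a)\in p\iff R(a,c)$ for all $a\in A$. Then $R$ has infinite VC-dimension.

Consequently every formula $\psi(y,z)$ witnessing UDTFS of $\varphi$ in the complete theory $T$ has IP, although $\varphi$ is NIP in $T$, of VC-dimension $2$. So the answer to the question is **no**: Theorem Main cannot be improved to make $\psi$ NIP.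

*Proof.* **Step 1: one type that separates $+$ from $-$ away from its parameters.** Since $\Gamma$ contains all finite edgeless graphs, we may choose disjoint $I_+,I_-\subseteq V$ of size $k+1$ with $I_+\cup I_-$ independent. Put
$$A=\{[v]^+:v\in I_+\}\cup\{[v]^-:v\in I_-\},\qquad p=\mathrm{tp}_\varphi(1/A).$$
Then $|A|=2k+2$. Let $c=([w_1]^{\delta_1},\dots,[w_k]^{\delta_k})\in A^k$ define $p$ via $R$. As $I_+$ and $I_-$ each have more than $k$ elements, we can choose $v_+\in I_+$ and $v_-\in I_-$ not among the $w_j$. Since $1\in[v_+]^+$ and $1\notin[v_-]^-$,
$$R([v_+]^+,c)\ \text{ holds},\qquad R([v_-]^-,c)\ \text{ fails}.\tag{3}$$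

**Step 2: moving the parameters.** The signs $\delta_j$ are now fixed, and we let the vertices vary. Call $\bar w'=(w'_1,\dots,w'_k)\in V^k$ *good* if $w_j\mapsto w'_j$ is a well-defined bijection from $\{w_1,\dots,w_k\}$ onto $\{w'_1,\dots,w'_k\}$ and the latter set is independent. For good $\bar w'$ put $c(\bar w')=([w'_1]^{\delta_1},\dots,[w'_k]^{\delta_k})$. We compare $R([v']^+,c(\bar w'))$ and $R([v']^-,c(\bar w'))$ in two situations.

**(A) $v'\notin\bar w'$ is non-adjacent to all $w'_j$.** The maps $(v_+,\bar w)\mapsto(v',\bar w')$ and $(v_-,\bar w)\mapsto(v',\bar w')$ are isomorphisms between finite independent induced subgraphs, so each extends to an automorphism of $\Gamma$. By (a) it carries $c$ to $c(\bar w')$. By (3), $R([v']^+,c(\bar w'))$ holds and $R([v']^-,c(\bar w'))$ fails.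

**(B) $v'$ is adjacent to all $w'_j$.** By (b), left multiplication by $v'$ fixes $c(\bar w')$ and swaps $[v']^\pm$, so $R([v']^+,c(\bar w'))\Leftrightarrow R([v']^-,c(\bar w'))$. The common truth value $t$ is the same for all such pairs $(v',\bar w')$: for two of them the correspondence $(v',\bar w')\mapsto(v'',\bar w'')$ is an isomorphism of finite induced subgraphs, so it extends to an automorphism of $\Gamma$, and we apply (a).

If $k=0$, both (A) and (B) apply to any $v'$ and contradict each other. So no such $R$ exists, and there is nothing to prove. Let $k\ge1$.

**Step 3: shattering.** We use a graph in which every vertex is in situation (A) or (B). Let $n\ge1$. Take vertices $v_1,\dots,v_n$ and, for each $S\subseteq\{1,\dots,n\}$, a set $Q_S$ of size $|\{w_1,\dots,w_k\}|$, all these pairwise disjoint. The edges join $v_i$ to all of $Q_S$ exactly when $i\notin S$, and there are no others. This finite graph is bipartite, hence triangle-free, so we may take it to be an induced subgraph of $\Gamma$. Let $\bar w_S$ be a good tuple enumerating $Q_S$, and let $c_S=c(\bar w_S)$. For $i\in S$ we are in situation (A), and for $i\notin S$ in situation (B).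

* If $t$ is "false": $R([v_i]^+,c_S)\iff i\in S$.
* If $t$ is "true": $R([v_i]^-,c_S)\iff i\notin S$.

In either case an $n$-element subset of $Y$, namely $\{[v_i]^+\}_{i\le n}$ or $\{[v_i]^-\}_{i\le n}$, is shattered by $\{R(\cdot,c):c\in Y^k\}$. As $n$ was arbitrary, $R$ has infinite VC-dimension.

**Step 4: formulas.** If $\psi(y,z)$ witnesses UDTFS of $\varphi$ in $T$ and $z$ consists of $k$ variables, apply this to $R=\psi(M)$, which is $\mathrm{Aut}(M)$-invariant. $\blacksquare$

The theorem excludes every automorphism-invariant relation of finite VC-dimension, whether first-order definable or, say, definable in an infinitary or second-order language. It does so already for types over sets of size $2k+2$. Together with Theorem 1, it shows that VC-dimension $2$ is the exact threshold at which an NIP witness can fail to exist.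

Allowing finitely many NIP formulas $\psi_1(y,z),\dots,\psi_m(y,z)$ (with a common $z$, after adding dummy variables), so that each type is defined by one of them, does not help. Put
$$\psi(y;z,u_0,\dots,u_m):=\bigvee_{i=1}^m\Bigl(u_i\ne u_0\ \wedge\bigwedge_{1\le j<i}u_j=u_0\ \wedge\ \psi_i(y,z)\Bigr).$$
Given $|A|\ge2$, the index $i$ is coded by taking $u_i\ne u_0$ in $A$ and all other $u_j=u_0$, so $\psi$ witnesses UDTFS. Its sets lie in the union of $\{\emptyset\}$ and the $m$ families of the $\psi_i$. If these have finite VC-dimension, Sauer–Shelah bounds the number of traces on $n$ points by a polynomial in $n$, which is below $2^n$ for large $n$. So $\psi$ would have finite VC-dimension, contradicting Theorem 2.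

## 8. Infinitely many copies, and formulas with parameters

Could a formula that uses extra parameters $d$ from the model, not taken from $A$, do better? In $M$ such a $d$ breaks some of the symmetries (a) and (b). If there are infinitely many copies of $M$, a finite $d$ leaves one of them untouched.

Let $M^\infty=\bigsqcup_{i\in\mathbb N}M_i$ be a disjoint union of copies $M_i=(X_i,Y_i;\varphi)$ of $M$, with $\varphi(x,y)$ false when $x,y$ lie in different copies. Let $T^\infty=\mathrm{Th}(M^\infty)$, in the language $\{\varphi\}$.

**Theorem 3.** $\varphi$ has VC-dimension $2$ in $T^\infty$. In no model $N\models T^\infty$ is there a formula $\psi(y,z,d)$ with parameters $d$ from $N$, of finite VC-dimension in $N$ (as a relation between $y$ and $z$), such that every $\varphi$-type over every finite $A\subseteq Y_N$ with $|A|\ge2$ has the form $\{a\in A:\psi(a,c,d)\}$ for some $c\in A^z$.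

*Proof.* **Step 1: the VC-dimension.** Suppose $\{y_1,y_2,y_3\}$ is shattered in $M^\infty$. Since $(1,1,1)$ is realized, all $y_j$ lie in one $Y_i$. Every pattern other than $(0,0,0)$ contains a $1$, so it is realized by a point of $X_i$. Hence each pair among the $y_j$ has all four patterns realized in $M_i$: take a triple pattern whose third entry is $1$. So the three corresponding reflections pairwise cross, contradicting Lemma 6. The dimension is at least $2$ by Corollary 7, applied inside one copy. Both bounds are expressed by sentences, so they hold in all models of $T^\infty$.

**Step 2: parameters in $M^\infty$.** Let $d$ be a finite tuple from $M^\infty$, let $k$ be the length of $z$, and choose $i$ such that $M_i$ contains no entry of $d$. Each automorphism of $M_i$, extended by the identity, is an automorphism of $M^\infty$ fixing $d$. So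
$$R=\psi(M^\infty,d)\cap(Y_i\times Y_i^k)$$
is $\mathrm{Aut}(M_i)$-invariant. A $\varphi$-type in $M_i$ over a set $A\subseteq Y_i$ of size $2k+2$ is realized in $X_i$, so it is also a $\varphi$-type over $A$ in $M^\infty$. Therefore, if $\psi(y,z,d)$ defined all $\varphi$-types over sets of size $2k+2$ with parameters $c\in A^k$, then $R$ would satisfy the hypothesis of Theorem 2 in $M_i$. So $R$, and with it $\psi(y,z,d)$, would have infinite VC-dimension.

**Step 3: other models.** Fix $\psi(y,z,w)$ and $m$. Consider the following condition on $d$: "$\psi(y,z,d)$ defines every $\varphi$-type over every $A$ with $|A|=2k+2$ by some $c\in A^k$, and $\psi(y,z,d)$ has VC-dimension at most $m$." It is expressed by a parameter-free formula in $d$: quantify over $2k+2$ distinct elements of $Y$ and over $x$, which realizes the type; the choice of $c\in A^k$ is a finite disjunction; and the second part says that no $m+1$ distinct elements are shattered. By Step 2 this formula has no solution in $M^\infty$, hence none in any $N\models T^\infty$. A formula $\psi(y,z,d)$ as in the theorem would satisfy it for some $m$. So there is none. $\blacksquare$
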